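# Sorting the eigenvalues of a Lipschitz family of normal matrices

## 1. The first guess: sort, and everything is Lipschitz

Let $U\subseteq\mathbb R^q$ be open and let $x\mapsto A(x)=(A_{ij}(x))_{1\le i,j\le n}$ be a $C^{0,1}$-family of normal complex $n\times n$ matrices: each entry is locally Lipschitz, and $A(x)A(x)^*=A(x)^*A(x)$ for every $x$. A parameterization of the eigenvalues is an $n$-tuple of functions $\lambda_1,\dots,\lambda_n:U\to\mathbb C$ such that for every $x$ the list $(\lambda_1(x),\dots,\lambda_n(x))$ is the list of eigenvalues of $A(x)$ with multiplicity. How regular can a parameterization be?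

The answer one would first guess is: as regular as $A$. Normal matrices have well-behaved spectra, so list the eigenvalues in a sensible order and hope for locally Lipschitz functions. We test this.

For $n=1$ the guess is true: $\lambda_1=A$. For Hermitian families it is true as well. If $\lambda_1\le\dots\le\lambda_n$ is the increasing list, Weyl's inequality says $|\lambda_k(A)-\lambda_k(B)|\le\|A-B\|_{\rm op}$, so every $\lambda_k$ is locally Lipschitz.

Now let $q=n=2$ and
$$M(x)=\begin{pmatrix}0&|x|\\ x_1+ix_2&0\end{pmatrix}.$$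
Here $MM^*=M^*M=|x|^2I$, so $M$ is normal, and it is clearly Lipschitz. In polar coordinates $x_1+ix_2=re^{i\varphi}$ we have $\det(\lambda-M)=\lambda^2-r^2e^{i\varphi}$, so the eigenvalues are $\pm re^{i\varphi/2}$. Suppose $\lambda_1$ were continuous on a circle $r=\rho>0$. Then $s(\varphi)=\rho^{-1}e^{-i\varphi/2}\lambda_1(\rho\cos\varphi,\rho\sin\varphi)$ is continuous on $\mathbb R$ with values in $\{\pm1\}$, hence constant; but $s(\varphi+2\pi)=-s(\varphi)$. So not even a continuous parameterization exists, and the first guess is false.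

Jumps are unavoidable, then. How bad are they here? Sort by $\operatorname{Re}(e^{-i\theta}\lambda)$. Since $\operatorname{Re}(e^{-i\theta}re^{i\varphi/2})=r\cos(\varphi/2-\theta)$ is positive for $\varphi\in(2\theta-\pi,2\theta+\pi)$, the larger eigenvalue is $\lambda_2=re^{i\varphi/2}$ for these $\varphi$, and $\lambda_1=-\lambda_2$. Both are smooth off the ray $\varphi=2\theta+\pi$. Across this ray $\lambda_2$ passes from $ire^{i\theta}$ to $-ire^{i\theta}$, a jump of size $2r$. The total jump of each $\lambda_k$ in the unit disc is $\int_0^12r\,dr=1$, for every $\theta$. This is harmless: functions of bounded variation, with a nice gradient and a jump part. This suggests the question we shall treat, which is from Armin Rainer, "Perturbation theory for normal operators", arXiv:1111.4475 (2011):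

*Do the eigenvalues of a $C^{0,1}$-family of normal matrices admit a parameterization by $SBV_{\rm loc}$-functions whose classical gradient exists a.e. and is locally bounded?*

($SBV_{\rm loc}$ means: locally of bounded variation, and the distributional derivative has no Cantor part; details in Section 2.) The revised guess is: yes, sort by real part. Test again, with $q=1$, $n=2$:
$$A(x)=\operatorname{diag}\bigl(w(x)+i,\,-w(x)-i\bigr),\qquad w(x)=x^2\sin(\pi/x),\quad w(0)=0 .$$
The function $w$ is locally Lipschitz (for $x\neq0$ its derivative is $2x\sin(\pi/x)-\pi\cos(\pi/x)$), and $w$ changes sign at every $1/k$. The eigenvalue of smaller real part is $w+i$ where $w<0$ and $-w-i$ where $w>0$. So it jumps by $2$ at every point $1/k$, and it is not of bounded variation near $0$. Sorting by real part fails.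

Look at the same family in another direction. For $\sin\theta\ne0$ the two eigenvalues change order only where $w(x)\cos\theta+\sin\theta=0$. If $\cos\theta=0$ this never happens. Otherwise it means $w(x)=-\tan\theta\neq0$, which is impossible for $x^2<|\tan\theta|$, and away from $0$ the function $w$ is real-analytic and not locally constant, so there are only finitely many such $x$ in each compact interval. Sorting in direction $\theta$ gives piecewise Lipschitz functions with locally finitely many jumps. Only $\theta\in\{0,\pi\}$ was bad. The true answer will be: yes, sort by $\operatorname{Re}(e^{-i\theta}\lambda)$, for almost every $\theta$.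

## 2. Unordered tuples, and the three parts of a BV derivative

Nothing essential uses matrices. What matters is a Lipschitz map into unordered tuples of points, in $E=\mathbb R^d$ with its Euclidean structure. For eigenvalues $E=\mathbb C=\mathbb R^2$.

**Definition (unordered tuples).** $\mathcal A_n(E)$ is the set of unordered $n$-tuples $[a]=[a_1,\dots,a_n]$ in $E$, with the metric $G([a],[b])=\min_\pi\bigl(\sum_i|a_i-b_{\pi(i)}|^2\bigr)^{1/2}$ over permutations $\pi$.

For instance, in $\mathcal A_2(\mathbb C)$, $G([1,-1],[i,-i])=2$, because in either matching both distances are $\sqrt2$.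

**Definition (sorting in direction $v$).** Let $S=S^{d-1}$ with its normalized invariant measure $\sigma$. For $v\in S$ order $E$ totally by $\langle v,\cdot\rangle$, breaking ties lexicographically. For $a\in E^n$ let $a^v=(a^v_1,\dots,a^v_n)$ be the increasing rearrangement; it depends only on $[a]$. For $f:U\to\mathcal A_n(E)$ put $\lambda^v(x)=f(x)^v$.

For $E=\mathbb C$ and $v=e^{i\theta}$ we have $\langle v,\lambda\rangle=\operatorname{Re}(e^{-i\theta}\lambda)$ and $\sigma=d\theta/2\pi$; we write $\lambda^\theta$ for $\lambda^v$.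

**Definition (crossing set).** Let $\operatorname{spt}f(x)\subset E$ be the set of points of $f(x)$, and
$$S_v=\{x\in U:\ \exists\,p\neq p'\in\operatorname{spt}f(x),\ \langle v,p-p'\rangle=0\}.$$

For $M(x)$ above and $v=e^{i\theta}$, $S_v$ is the open ray $\varphi=2\theta+\pi$, $r>0$. The origin is not in $S_v$, as the spectrum there is the single point $0$. For the second family and $\theta=0$, $S_v=\{w=0\}=\{0\}\cup\{\pm1/k:k\ge1\}$.

We use freely that a locally Lipschitz map $f$ is Lipschitz on each compact $K$. (Otherwise there are $x_l\ne y_l$ in $K$ with $G(f(x_l),f(y_l))>l|x_l-y_l|$; as $f$ is bounded on $K$, $|x_l-y_l|\to0$, and a common limit point contradicts the local Lipschitz property there.)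

**Facts on BV.** [AFP] denotes Ambrosio–Fusco–Pallara, *Functions of Bounded Variation and Free Discontinuity Problems* (Oxford, 2000). A function $u\in L^1_{\rm loc}(U;E)$ is in $BV_{\rm loc}$ if its distributional derivative $Du$ is a locally finite measure. We write $D_eu=\langle Du,e\rangle$. A point $x$ is in the approximate jump set $J_u$ if there are $u^+\ne u^-$ and a unit vector $\nu_u$ such that $u$ has approximate limits $u^\pm$ at $x$ from the two sides of the hyperplane $x+\nu_u^\perp$; in particular $u$ is not continuous at such $x$. Then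
$$Du=D^au+D^ju+D^cu,\qquad D^au=\nabla u\,dx,\qquad D^ju=(u^+-u^-)\otimes\nu_u\,\mathcal H^{q-1}\llcorner J_u ,$$
the three parts are mutually singular, $\nabla u$ is the approximate gradient ([AFP, Thm 3.83]), and the Cantor part $D^cu$ is singular to Lebesgue measure and vanishes on Borel sets that are $\sigma$-finite for $\mathcal H^{q-1}$ ([AFP, Prop. 3.92]). $SBV_{\rm loc}$ is the set of $u\in BV_{\rm loc}$ with $D^cu=0$.

For example, $1_{\{x>0\}}$ on $\mathbb R$ is in $SBV_{\rm loc}$, with derivative $\delta_0=D^ju$. The Cantor function on $(0,1)$ is continuous with derivative singular to Lebesgue measure, so $Du=D^cu\ne0$: it is BV and not SBV. It is even locally constant off the Cantor set, a closed null set. So to prove $u\in SBV$ it will not be enough to know that $u$ is BV and nice off a null set; that set must be small for $\mathcal H^{q-1}$. For $q=1$ this means countable, and the Cantor set is not.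

## 3. Three theorems

**Theorem 1.** Let $A$ be a $C^{0,1}$-family of normal $n\times n$ matrices on $U\subseteq\mathbb R^q$. For a.e. $\theta$, the eigenvalues ordered by $\operatorname{Re}(e^{-i\theta}\lambda)$ (ties broken lexicographically) form a parameterization $\lambda_1,\dots,\lambda_n\in SBV_{\rm loc}(U)\cap L^\infty_{\rm loc}(U)$. Each $\lambda_k$ is (totally) differentiable at a.e. $x\in U$, with $|d\lambda_k(x)e|\le\|\partial_eA(x)\|_{\rm op}$ for all $e\in\mathbb R^q$. In particular the classical gradient exists a.e. and is locally bounded.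

So the answer to the question is yes.

**Theorem 2.** Let $f:U\to\mathcal A_n(\mathbb R^d)$ be locally Lipschitz. Call $v\in S$ *good* if $|S_v|=0$, $S_v$ is $\mathcal H^{q-1}$-$\sigma$-finite, and $\lambda^v_k\in BV_{\rm loc}(U;E)$ for all $k$.

(a) Almost every $v\in S$ is good. If $v$ is good, then for all $k$: $\lambda^v_k\in SBV_{\rm loc}(U;E)\cap L^\infty_{\rm loc}$; $\lambda_k^v$ is differentiable a.e. with $|d\lambda^v_k(x)e|\le\limsup_{t\to0}G(f(x+te),f(x))/|t|$ for a.e. $x$ and every $e$; and $J_{\lambda^v_k}\subset S_v$.

(b) Fix a good $v_0$ and write $\lambda_i=\lambda_i^{v_0}$, $z_{ij}=\lambda_i-\lambda_j$. For open $V\Subset U$ and a unit vector $e\in\mathbb R^q$,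
$$\int_S\sum_k|D^j_e\lambda^v_k|(V)\,d\sigma(v)\le\frac2\pi\sum_{i<j}\int_{V\cap\{z_{ij}\ne0\}}\bigl|P_{z_{ij}^\perp}\partial_ez_{ij}\bigr|\,dx,$$
where $P_{z^\perp}$ is the orthogonal projection onto $z^\perp$.

(c) If $E=\mathbb C$, then
$$\int_0^{2\pi}\sum_k|D^j\lambda^\theta_k|(V)\,\frac{d\theta}{2\pi}\le\frac2\pi\sum_{i<j}\int_{V\cap\{z_{ij}\ne0\}}\frac{|\operatorname{Im}(\overline{z_{ij}}\nabla z_{ij})|}{|z_{ij}|}\,dx .$$
Hence some good $\theta$ gives a parameterization whose total jump mass on $V$ is at most the right-hand side.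

**Theorem 3 (sharpness; $q=n=2$).** (i) For the Lipschitz normal family $M(x)$ of Section 1 there is no eigenvalue parameterization on $B_1$ that is continuous or in $W^{1,1}_{\rm loc}$. Every $BV_{\rm loc}$ parameterization has $\sum_k|D^j\lambda_k|(B_1)\ge2$, while the right-hand side of (c) with $V=B_1$ equals $2$. So the constant $2/\pi$ in (c) is optimal, even among all $BV_{\rm loc}$ parameterizations.

(ii) There is a Lipschitz normal family on $\mathbb R^2$ such that every $BV_{\rm loc}$ parameterization has $\mathcal H^1(J_{\lambda_1}\cap W)=\infty$ for every neighborhood $W$ of $0$. So "locally finite $\mathcal H^{q-1}$-measure of the jump set" cannot be added in Theorem 1.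

## 4. Sorting is Lipschitz on average over the direction

For a single $v$ there is no estimate $|a^v_k-b^v_k|\le C\,G([a],[b])$. Take $a=(i-\varepsilon,-i+\varepsilon)$, $b=(i+\varepsilon,-i-\varepsilon)$ and $v=1$: each point moves by $2\varepsilon$, so $G\le2\sqrt2\,\varepsilon$, but the smaller point in the order jumps from $i-\varepsilon$ to $-i-\varepsilon$, a distance $2$. This is the point where a fixed direction breaks down.

But only few directions see this jump. Let two points move, with difference $z(t)$. Their order in direction $v$ changes when $z(t)$ becomes orthogonal to $v$. So in the plane the fraction of directions that see an exchange is (angle swept by $z$)$/\pi$. The angular speed of $z$ is $|P_{z^\perp}\dot z|/|z|$, and the exchange costs a jump of size $|z|$. The two factors $|z|$ cancel: distant points jump far but rotate slowly, close points rotate fast but jump little. The expected jump is $\frac1\pi\int|P_{z^\perp}\dot z|\,dt\le\frac1\pi\int|\dot z|\,dt$, whatever the distance.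

**Lemma 1.** Let $a,b\in E^n$, $w_i=b_i-a_i$, $z_{ij}(t)=(a_i-a_j)+t(w_i-w_j)$. Then
$$\int_S\sum_k|a^v_k-b^v_k|\,d\sigma(v)\le\sum_i|w_i|+\frac2\pi\sum_{i<j}\int_0^1\bigl|P_{z_{ij}(t)^\perp}(w_i-w_j)\bigr|\,dt\le\Bigl(1+\frac{2(n-1)}\pi\Bigr)\sum_i|w_i|,$$
with the convention $P_{z^\perp}:=0$ if $z=0$.

**Step 1: set up the straight-line motion for a fixed $v$.** Let $a_i(t)=a_i+tw_i$. Exclude the closed null set of those $v$ that are orthogonal to some nonzero vector among the $z_{ij}(0),z_{ij}(1)$. For the remaining $v$, distinct points of $a$ have distinct values under $\langle v,\cdot\rangle$, and the same holds for $b$. So $v\mapsto a^v,b^v$ are locally constant there, hence measurable. Fix such a $v$ and let $g_{ij}(t)=\langle v,z_{ij}(t)\rangle$, an affine function of $t$.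

If $z_{ij}(0)=z_{ij}(1)=0$, the paths $a_i(\cdot)$ and $a_j(\cdot)$ coincide. Otherwise one of $z_{ij}(0),z_{ij}(1)$ is nonzero, so $g_{ij}$ is nonzero at $0$ or at $1$. Being affine, it has at most one zero $t_{ij}$ in $[0,1]$. Moreover, if $t_{ij}\in\{0,1\}$, then $z_{ij}(t_{ij})=0$, since nonzero endpoint vectors are not orthogonal to $v$. Let $T$ be the finite set of all these zeros.

**Step 2: bound the total change for this $v$.** On a component of $[0,1]\setminus T$ no $g_{ij}$ of a non-coinciding pair vanishes. So the order of the numbers $\langle v,a_i(t)\rangle$ is strict and constant there, apart from coinciding paths, and $a(t)^v_k=a_{\pi(k)}(t)$ with a fixed permutation $\pi$. A component of length $\ell$ contributes at most $\ell\sum_i|w_i|$ to the change of the tuple, summed over $k$; all components together contribute at most $\sum_i|w_i|$.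

Now let $\tau\in T\cap(0,1)$, with permutations $\pi$ on the left and $\pi'$ on the right. The one-sided limits of $a(t)^v_k$ at $\tau$ are $a_{\pi(k)}(\tau)$ and $a_{\pi'(k)}(\tau)$. By continuity $(\langle v,a_{\pi(k)}(\tau)\rangle)_k$ and $(\langle v,a_{\pi'(k)}(\tau)\rangle)_k$ are both nondecreasing rearrangements of the same numbers, so they are equal. Thus if $\pi(k)\ne\pi'(k)$, the pair $\{i,j\}=\{\pi(k),\pi'(k)\}$ has $g_{ij}(\tau)=0$: either $t_{ij}=\tau$, or the paths coincide and the difference $a_{\pi(k)}(\tau)-a_{\pi'(k)}(\tau)$ is $0$. A given pair arises for at most two $k$, namely those with $\pi(k)=i$ or $\pi(k)=j$. So the jump at $\tau$, summed over $k$, is at most $2\sum_{i<j,\ t_{ij}=\tau}|z_{ij}(\tau)|$.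

If $\tau\in T\cap\{0,1\}$, compare the sorted tuple at $\tau$ with the one-sided limit in the same way. Two labels can be exchanged only if $g_{ij}(\tau)=0$, and this forces $z_{ij}(\tau)=0$, so there is no jump. By the triangle inequality, for a.e. $v$,
$$\sum_k|a^v_k-b^v_k|\le\sum_i|w_i|+2\sum_{i<j}|z_{ij}(t_{ij})|\,1_{\{t_{ij}\text{ exists in }(0,1)\}} .$$

**Step 3: average the jump of one pair.** Fix $i<j$ and write $z(t)=z(0)+tw$ with $w=w_i-w_j$. If $z(0),w$ are linearly dependent, all $z(t)$ lie on one line. For every $v$ not orthogonal to this line, $\langle v,z(t)\rangle=0$ only where $z(t)=0$, which contributes $0$. (For $d=1$ this is the only case. If both vectors vanish, the paths coincide and there is no contribution.)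

Otherwise $d\ge2$ and $z(t)\neq0$ for all $t$. Identify $\operatorname{span}(z(0),w)$ isometrically with $\mathbb R^2$ and write $z(t)=|z(t)|(\cos\alpha(t),\sin\alpha(t))$ with $\alpha$ smooth. Then $\alpha'=\det(z,w)/|z|^2$, and $\det(z(t),w)=\det(z(0),w)$ is a nonzero constant. So $\alpha$ is strictly monotone. Its oscillation is less than $\pi$, because $z$ runs on a line that misses the origin. The distance from $w$ to the line $\mathbb Rz$ is $|\det(z,w)|/|z|$, so
$$|\alpha'|=\frac{|\det(z,w)|}{|z|^2}=\frac{|P_{z^\perp}w|}{|z|}.$$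
For a.e. $v$ the projection of $v$ to the plane is nonzero; by rotation invariance its polar angle $\beta$ is uniformly distributed. We have $\langle v,z(t)\rangle=0$ iff $\cos(\alpha(t)-\beta)=0$ iff $\alpha(t)\equiv\beta+\frac\pi2\pmod\pi$. The class of $\beta+\frac\pi2$ modulo $\pi$ has density $1/\pi$, and $t\mapsto\alpha(t)\bmod\pi$ is injective on $[0,1]$. Writing $t_v$ for the zero of $\langle v,z(\cdot)\rangle$, the change of variables $t\mapsto\alpha(t)$ gives
$$\int_S|z(t_v)|\,1_{\{t_v\text{ exists in }(0,1)\}}\,d\sigma(v)=\frac1\pi\int_0^1|z|\,|\alpha'|\,dt=\frac1\pi\int_0^1|P_{z(t)^\perp}w|\,dt .$$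
Inserting this into Step 2 proves the first inequality. The second follows from $|P_{z^\perp}(w_i-w_j)|\le|w_i|+|w_j|$ and $\sum_{i<j}(|w_i|+|w_j|)=(n-1)\sum_i|w_i|$. $\square$

Choose the labelling of $b$ optimal for $G$ and use $\sum_i|w_i|\le\sqrt n\,G([a],[b])$:
$$\int_S\sum_k|a^v_k-b^v_k|\,d\sigma(v)\le C_n\,G([a],[b]),\qquad C_n=\sqrt n\,\bigl(1+2(n-1)/\pi\bigr).\tag{1}$$

In the example that opened this section, the average change is at most $4\varepsilon+\frac2\pi\cdot4\varepsilon$, although for $v=1$ it is at least $2$.

## 5. The crossing sets $S_v$: continuity outside, small size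

From here on $f:U\to\mathcal A_n(\mathbb R^d)$ is locally Lipschitz. We collect the bad pairs in one set. For $m\ge1$ put
$$\mathrm{Bad}_m=\{(v,x)\in S\times U:\ \exists\,p,p'\in\operatorname{spt}f(x),\ |p-p'|\ge\tfrac1m,\ \langle v,p-p'\rangle=0\},\qquad \mathrm{Bad}=\bigcup_m\mathrm{Bad}_m,$$
and $S^m_v=\{x:(v,x)\in\mathrm{Bad}_m\}$, so that $S_v=\bigcup_mS_v^m$.

The set $\mathrm{Bad}_m$ is closed in $S\times U$. Indeed, let $(v_l,x_l)\in\mathrm{Bad}_m$ converge to $(v,x)\in S\times U$, with corresponding points $p_l,p_l'$. These are bounded, and along a subsequence they converge; by continuity of $f$ the limits $p,p'$ lie in $\operatorname{spt}f(x)$, and $|p-p'|\ge\frac1m$, $\langle v,p-p'\rangle=0$. So $\mathrm{Bad}$ is $F_\sigma$, and each $S_v$ is an $F_\sigma$ subset of $U$.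

**Step 4: off the crossing set, sorting is continuous and pointwise Lipschitz.** Let $(v_0,x_0)\notin\mathrm{Bad}$, and let $f(x_0)$ consist of distinct points $p_1,\dots,p_s$ with multiplicities $n_1,\dots,n_s$, numbered so that $\langle v_0,p_1\rangle<\dots<\langle v_0,p_s\rangle$. Choose $\eta>0$ with $4\eta<\langle v_0,p_{l+1}-p_l\rangle$ for all $l$; the same inequalities hold for $v$ near $v_0$. Let $x$ be so close to $x_0$ that $\rho:=G(f(x),f(x_0))<\eta$. An optimal matching shows that $f(x)$ consists of $n_l$ points in $\bar B(p_l,\rho)$, $l=1,\dots,s$. On $\bar B(p_l,\rho)$ we have $\langle v,\cdot\rangle\le\langle v,p_l\rangle+\eta$, and on $\bar B(p_{l+1},\rho)$ we have $\langle v,\cdot\rangle\ge\langle v,p_{l+1}\rangle-\eta>\langle v,p_l\rangle+3\eta$. So $\langle v,\cdot\rangle$ orders the clusters by $l$. Hence $\lambda^v_k(x)$ lies in the cluster $l(k)$, where $l(k)$ is determined by $k$ and the $n_l$ alone, and $\lambda^{v_0}_k(x_0)=p_{l(k)}$. So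
$$|\lambda^v_k(x)-\lambda^{v_0}_k(x_0)|\le G(f(x),f(x_0))\quad\text{for }(v,x)\text{ near }(v_0,x_0).\tag{2}$$
Thus $(v,x)\mapsto\lambda^v_k(x)$ on $S\times U$ is continuous at every point of the complement of $\mathrm{Bad}$. Taking $v=v_0$ and using that $f$ is locally Lipschitz: for each $v$, $\lambda^v_k$ is continuous and pointwise Lipschitz at every $x\in U\setminus S_v$, that is, $\limsup_{y\to x}|\lambda^v_k(y)-\lambda^v_k(x)|/|y-x|<\infty$.

**Step 5: $|S_v|=0$ for a.e. $v$, and measurability.** For every fixed $x$, $\{v:(v,x)\in\mathrm{Bad}\}$ is a finite union of sets $\{v:v\perp p-p'\}$ with $p\neq p'$, hence $\sigma$-null. By Tonelli, $\mathrm{Bad}$ is null in $S\times U$, and $|S_v|=0$ for a.e. $v$.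

Let $\tilde\lambda^v_k(x)=\lambda^v_k(x)$ off $\mathrm{Bad}$ and $\tilde\lambda^v_k(x)=0$ on $\mathrm{Bad}$. By Step 4 it is continuous on the Borel set $(S\times U)\setminus\mathrm{Bad}$, so it is a Borel function on $S\times U$. It is locally bounded in $x$, uniformly in $v$, because $|\lambda^v_k(x)|\le\max\{|p|:p\in\operatorname{spt}f(x)\}$. For every $x$, $\tilde\lambda^v_k(x)=\lambda^v_k(x)$ for a.e. $v$. For every $v$ with $|S_v|=0$, $\tilde\lambda^v_k=\lambda^v_k$ a.e. in $U$, so $\lambda^v_k$ is Lebesgue measurable. Hence in each integral over $x$ (for such $v$), over $v$, or over both, $\lambda$ may be replaced by the Borel function $\tilde\lambda$. The same holds for translates $\lambda^v_k(x+he)$.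

**Step 6: $S_v$ is $\mathcal H^{q-1}$-$\sigma$-finite for a.e. $v$.** This is the smallness that will remove the Cantor part; null sets alone would not do. The method is to count the cubes met by $S_v^m$, on average over $v$.

For $d=1$, $\mathrm{Bad}=\emptyset$. Let $d\ge2$. We need
$$\sigma\{v:|\langle v,w\rangle|\le t|w|\}\le C_dt\qquad(w\ne0,\ t>0).$$
By rotation invariance take $w/|w|$ to be the first basis vector. The first coordinate of $v$ has density $c_d(1-s^2)^{(d-3)/2}$ on $(-1,1)$, which is bounded for $|s|\le\frac12$; this gives the bound for $t\le\frac12$, and for $t>\frac12$ the left side is at most $1<2t$.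

Fix $m$ and a closed cube $Q_0\subset U$ of side $s$, and let $L$ be a Lipschitz constant of $f$ on $Q_0$. Divide $Q_0$ into $2^{jq}$ closed cubes of side $\delta_j=2^{-j}s$. For such a cube $Q$ with center $x_Q$ and $f(x_Q)=[p_1,\dots,p_n]$, let $V_Q=\{v:S^m_v\cap Q\neq\emptyset\}$. This is compact, as the projection of the compact set $\mathrm{Bad}_m\cap(S\times Q)$. Let $v\in V_Q$ and choose $x\in S^m_v\cap Q$ with points $p,p'\in\operatorname{spt}f(x)$, $|p-p'|\ge\frac1m$, $\langle v,p-p'\rangle=0$. As $G(f(x),f(x_Q))\le L\sqrt q\,\delta_j$, an optimal matching gives indices $i\ne i'$ with $|p-p_i|,|p'-p_{i'}|\le L\sqrt q\,\delta_j$, so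
$$|\langle v,p_i-p_{i'}\rangle|\le2L\sqrt q\,\delta_j,\qquad |p_i-p_{i'}|\ge\tfrac1m-2L\sqrt q\,\delta_j\ge\tfrac1{2m}\quad(j\text{ large}).$$
There are at most $n^2$ pairs $(i,i')$, so $\sigma(V_Q)\le n^2C_d\cdot4mL\sqrt q\,\delta_j=C\delta_j$ with $C$ independent of $Q$ and $j$.

Let $M_j(v)=\#\{Q:v\in V_Q\}$, a Borel function. For large $j$,
$$\int_SM_j\,\delta_j^{q-1}\,d\sigma\le2^{jq}\cdot C\delta_j\cdot\delta_j^{q-1}=Cs^q .$$
By Fatou, $\liminf_jM_j(v)\delta_j^{q-1}<\infty$ for a.e. $v$. As $S^m_v\cap Q_0$ is covered by $M_j(v)$ cubes of diameter $\sqrt q\,\delta_j\to0$, we get $\mathcal H^{q-1}(S^m_v\cap Q_0)\le c_q\liminf_jM_j(v)\delta_j^{q-1}<\infty$ for such $v$. Countably many $m$, and countably many $Q_0$ covering $U$, prove the claim.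

## 6. From the average estimate to $BV_{\rm loc}$ for almost every direction

**Step 7: bounded variation.** The plan is to bound difference quotients in $L^1$, averaged over $v$, and to let $h\downarrow0$.

Let $V\Subset U$ be open and $e$ a unit vector. There are $L_V,h_V>0$ such that $x+he\in U$ and $G(f(x+he),f(x))\le L_Vh$ for $x\in V$, $0<h<h_V$. By (1),
$$\Psi_h(x):=\frac1h\int_S\sum_k|\lambda^v_k(x+he)-\lambda^v_k(x)|\,d\sigma(v)\le C_nL_V\qquad(x\in V).\tag{3}$$

For $u\in L^\infty_{\rm loc}(U;E)$ and $\varphi\in C^1_c(V;E)$ with $|\varphi|\le1$,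
$$\int u\cdot\partial_e\varphi\,dx=\lim_{h\downarrow0}\int u(x)\cdot\frac{\varphi(x)-\varphi(x-he)}h\,dx=-\lim_{h\downarrow0}\int\frac{u(x+he)-u(x)}h\cdot\varphi(x)\,dx ,$$
where the second equality is the substitution $x\to x+he$ in the term with $\varphi(x-he)$. Hence, with $|D_eu|(V):=\sup_\varphi\int u\cdot\partial_e\varphi\,dx$ over such $\varphi$ (the total variation of $D_eu$ on $V$),
$$|D_eu|(V)\le\liminf_{h\downarrow0}\frac1h\int_V|u(x+he)-u(x)|\,dx .\tag{4}$$

We want to apply this to $\lambda^v_k$ and integrate in $v$, so we need measurability in $v$; for later use we include $e$. Exhaust $V$ by compact sets $K_i$. Each set $\{\varphi\in C^1_c(V;E):\operatorname{spt}\varphi\subset K_i,\ |\varphi|\le1\}$ is separable in the $C^1$-norm, and $\varphi\mapsto\int u\cdot\partial_e\varphi\,dx$ is continuous on it, so the supremum may be taken over a countable set of $\varphi$. For fixed $\varphi$ the function $(v,e)\mapsto\int\tilde\lambda^v_k\cdot\partial_e\varphi\,dx=\sum_le_l\int\tilde\lambda_k^v\cdot\partial_l\varphi\,dx$ is Borel. So $(v,e)\mapsto|D_e\tilde\lambda^v_k|(V)$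 is Borel, and it equals $|D_e\lambda^v_k|(V)$ whenever $|S_v|=0$. By (4) along $h=1/m$, Fatou and Tonelli, and then (3),
$$\int_S\sum_k|D_e\lambda^v_k|(V)\,d\sigma\le\liminf_{m\to\infty}\int_V\Psi_{1/m}\,dx\le C_nL_V|V|<\infty.\tag{5}$$
Take for $e$ the coordinate directions and for $V$ a sequence exhausting $U$. For a.e. $v$ all the quantities $|D_e\lambda_k^v|(V)$ are finite, that is, $\lambda^v_k\in BV_{\rm loc}(U;E)$ for all $k$. With Steps 5 and 6, almost every $v$ is good. The functions $\lambda^v_k$ are locally bounded by Step 5.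

## 7. Differentiability a.e. and the vanishing of the Cantor part

Let $v$ be good.

**Step 8: classical derivatives.** Stepanov's theorem (Federer, *Geometric Measure Theory*, 3.1.9) says that a function is differentiable at almost every point at which it is pointwise Lipschitz. By Step 4, $\lambda^v_k$ is differentiable at a.e. point of $U\setminus S_v$, hence a.e. in $U$. At a point $x\in U\setminus S_v$ of differentiability, (2) gives $|\lambda^v_k(x+te)-\lambda^v_k(x)|\le G(f(x+te),f(x))$ for small $t$. Divide by $|t|$ and let $t\to0$: $|d\lambda^v_k(x)e|\le\limsup_{t\to0}G(f(x+te),f(x))/|t|$, for every $e$.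

**Step 9: off $S_v$ the derivative charges no null set.** Let $u$ be a real coordinate of $\lambda_k^v$. We claim $|Du|(E_0)=0$ for each Lebesgue-null Borel set $E_0\subset U\setminus S_v$. It suffices to treat $E_0\subset\Omega\Subset U$ with $\Omega$ open. By the coarea formula and De Giorgi's theorem ([AFP, Thms 3.40, 3.59]),
$$|Du|(E_0)=\int_{\mathbb R}\mathcal H^{q-1}\bigl(E_0\cap\mathcal F\{u>t\}\bigr)\,dt,$$
where $\mathcal F\{u>t\}$ is the reduced boundary in $\Omega$. It lies in the topological boundary of $\{u>t\}$, since near an interior point of $\{u>t\}$ or of its complement the indicator function is constant. At each point $x\in E_0$ the function $u$ is continuous. If $u(x)>t$ or $u(x)<t$, the same inequality holds near $x$, and $x$ is not a boundary point. So $E_0\cap\mathcal F\{u>t\}\subset E_0\cap\{u=t\}$, and it suffices to show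
$$\mathcal H^{q-1}(E_0\cap\{u=t\})=0\quad\text{for a.e. }t.\tag{6}$$

Let $E_j$ be the set of $x\in E_0$ with $|u(y)-u(x)|\le j|y-x|$ for all $y\in U$ with $|y-x|<1/j$. By the pointwise Lipschitz property, $E_0=\bigcup_jE_j$. For a ball $B$ of diameter less than $1/j$, $u|_{E_j\cap B}$ is $j$-Lipschitz, so it extends to a Lipschitz function $g:\mathbb R^q\to\mathbb R$. By the coarea formula for $g$,
$$\int_{\mathbb R}\mathcal H^{q-1}(E_0\cap B\cap\{g=t\})\,dt=\int_{E_0\cap B}|\nabla g|\,dx=0 .$$
As $E_j\cap B\cap\{u=t\}\subset E_0\cap B\cap\{g=t\}$, we get $\mathcal H^{q-1}(E_j\cap B\cap\{u=t\})=0$ for a.e. $t$. Countably many pairs $(j,B)$ cover $E_0$, so (6) holds, and with it the claim.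

**Step 10: no Cantor part, and the end of Theorem 2(a).** By the claim, $Du$ restricted to $U\setminus S_v$ is absolutely continuous. So $D^cu$ is concentrated on $S_v$. But $S_v$ is a Borel set, $\sigma$-finite for $\mathcal H^{q-1}$ as $v$ is good, and $D^cu$ vanishes on such sets ([AFP, Prop. 3.92]). Hence $D^cu=0$, that is, $u\in SBV_{\rm loc}(U)$. Continuity off $S_v$ gives $J_{\lambda^v_k}\subset S_v$. Finally, the density of $D^au$ is the approximate gradient ([AFP, Thm 3.83]), and this coincides a.e. with the classical gradient of Step 8. Theorem 2(a) is proved. $\square$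

## 8. Back to normal matrices: proof of Theorem 1

**Step 11: the spectrum is a Lipschitz map.** The Hoffman–Wielandt theorem (Duke Math. J. 20 (1953)) says that normal $A,B$ satisfy $G(\operatorname{spec}A,\operatorname{spec}B)\le\|A-B\|_F$, spectra counted with multiplicity. Here is why. Write $A=X\operatorname{diag}(\alpha_i)X^*$ and $B=Y\operatorname{diag}(\beta_j)Y^*$ with $X,Y$ unitary, and $R=X^*Y$. Then $\|A-B\|_F=\|\operatorname{diag}(\alpha)R-R\operatorname{diag}(\beta)\|_F$, so $\|A-B\|_F^2=\sum_{i,j}|\alpha_i-\beta_j|^2|R_{ij}|^2$. The matrix $(|R_{ij}|^2)$ is doubly stochastic. A linear function on the doubly stochastic matrices attains its minimum at a permutation matrix (Birkhoff), and there the value is at least $G(\operatorname{spec}A,\operatorname{spec}B)^2$.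

So $f(x)=$ (eigenvalues of $A(x)$) is a locally Lipschitz map $U\to\mathcal A_n(\mathbb C)$. Theorem 2(a) with $v=e^{i\theta}$ gives, for a.e. $\theta$, a parameterization, valid at every $x\in U$, by locally bounded $SBV_{\rm loc}$-functions that are differentiable a.e.

**Step 12: the gradient bound.** Theorem 2(a) would give $\|\partial_eA\|_F$; we want the operator norm. Let $v$ be good and let $x\notin S_v$ be a point of differentiability of $A$ (a.e. $x$, by Rademacher) and of $\lambda_k$. If $\mu$ is an eigenvalue of a matrix $B$ with unit eigenvector $y$, normality of $A(x)$ gives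
$$\operatorname{dist}(\mu,\operatorname{spec}A(x))\le\|(A(x)-\mu)y\|=\|(A(x)-B)y\|\le\|A(x)-B\|_{\rm op};$$
the first inequality is seen by expanding $y$ in an orthonormal eigenbasis of $A(x)$. Apply this to $B=A(x+te)$ and $\mu=\lambda_k(x+te)$. Since $\lambda_k$ is continuous at $x$, for small $t$ the nearest point of $\operatorname{spec}A(x)$ to $\lambda_k(x+te)$ is $\lambda_k(x)$. So $|\lambda_k(x+te)-\lambda_k(x)|\le\|A(x+te)-A(x)\|_{\rm op}$. Divide by $|t|$ and let $t\to0$: $|d\lambda_k(x)e|\le\|\partial_eA(x)\|_{\rm op}$ for all $e$, and the right-hand side is locally bounded because $A$ is locally Lipschitz. Theorem 1 is proved. $\square$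

## 9. The mean jump mass and the constant $2/\pi$

We prove Theorem 2(b),(c). In Lemma 1 the term $\sum_i|w_i|$ is the cost of smooth motion and the term with $2/\pi$ is the cost of exchanges. Infinitesimally, the first accounts for $D^a$, so the second must bound $D^j$.

Fix a good $v_0$, and $\lambda_i=\lambda_i^{v_0}$, $z_{ij}=\lambda_i-\lambda_j$. Call $x$ regular if $x\notin S_{v_0}$, all $\lambda_i$ are differentiable at $x$, and $\lambda_i(x)=\lambda_j(x)$ implies $d\lambda_i(x)=d\lambda_j(x)$. Almost every $x$ is regular. For the last condition, let $x$ be a density point of $\{z_{ij}=0\}$ with $z_{ij}(x)=0$ and $z_{ij}$ differentiable at $x$. If $dz_{ij}(x)\neq0$, then $|z_{ij}(y)|\ge c|y-x|>0$ for $y\ne x$ near $x$ in some open cone with vertex $x$. This contradicts density.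

**Step 13: the total variation, averaged over $v$.** Let $x\in V$ be regular, and apply Lemma 1 with $a=\lambda(x)$, $b=\lambda(x+he)$. Then $w_i=h\,\partial_e\lambda_i(x)+o(h)$ and $z_{ij}(t)=z_{ij}(x)+O(h)$ uniformly in $t\in[0,1]$. If $z_{ij}(x)\ne0$, the projection $P_{z^\perp}$ depends continuously on $z$ near $z_{ij}(x)$, so $\frac1h\int_0^1|P_{z_{ij}(t)^\perp}(w_i-w_j)|\,dt\to|P_{z_{ij}^\perp}\partial_ez_{ij}|(x)$. If $z_{ij}(x)=0$, this quantity is at most $\frac1h|w_i-w_j|\to|\partial_ez_{ij}(x)|=0$. So
$$\limsup_{h\downarrow0}\Psi_h(x)\le I_e(x):=\sum_i|\partial_e\lambda_i|+\frac2\pi\sum_{i<j}1_{\{z_{ij}\neq0\}}|P_{z_{ij}^\perp}\partial_ez_{ij}| .$$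
By (3), $\Psi_h$ is bounded on $V$, and $|V|<\infty$, so the reverse Fatou lemma and (5) give
$$\int_S\sum_k|D_e\lambda^v_k|(V)\,d\sigma\le\int_VI_e\,dx.\tag{7}$$

**Step 14: the absolutely continuous part does not depend on $v$.** We show: for every good $v$, a.e. in $U$ and for every $e$, $\sum_k|\partial_e\lambda^v_k|=\sum_k|\partial_e\lambda_k|$. Let $x\notin S_v$ be regular and a differentiability point of $\lambda^v$; a.e. $x$ qualifies. Let $p\in\operatorname{spt}f(x)$. All $\lambda_i$ with $\lambda_i(x)=p$ have a common derivative $D_p$ at $x$. As the $\lambda_i$ are continuous at $x$, the points of $f(x+he)$ in the cluster near $p$ are the $\lambda_i(x+he)$ with $\lambda_i(x)=p$, so each of them equals $p+hD_pe+o(h)$. If $\lambda^v_k(x)=p$, then $\lambda^v_k(x+he)$ is, for small $h$, one of these points, so $\partial_e\lambda^v_k(x)=D_pe$. The number of such $k$ is the multiplicity of $p$, for $v$ as for $v_0$. Summing over $p$ gives the claim.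

**Step 15: subtract, and obtain (b).** As $\lambda^v_k\in SBV_{\rm loc}$ for good $v$, and its absolutely continuous and jump parts are mutually singular, $|D_e\lambda^v_k|(V)=\int_V|\partial_e\lambda^v_k|\,dx+|D^j_e\lambda^v_k|(V)$. With Step 14, for good $v$,
$$\sum_k|D^j_e\lambda^v_k|(V)=\sum_k|D_e\lambda^v_k|(V)-\int_V\sum_k|\partial_e\lambda_k|\,dx.\tag{8}$$
The subtracted quantity is finite by the derivative bound of (a), independent of $v$, and continuous in $e$. By Step 7, (8) is therefore jointly measurable in $(v,e)$, after a change on a null set of $v$. Integrate (8) over $v$ and use (7): the terms $\sum_i|\partial_e\lambda_i|$ cancel, and what is left is (b). $\square$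

**Step 16: average over $e$, and obtain (c).** Let $E=\mathbb C$. For $z\neq0$ the component of $w$ orthogonal to $z$ has length $|\operatorname{Im}(\bar zw)|/|z|$. So
$$|P_{z^\perp}\partial_ez|=\frac{|\operatorname{Im}(\bar z\,\partial_ez)|}{|z|}=|\langle\omega,e\rangle|,\qquad \omega=\frac{\operatorname{Im}(\bar z\nabla z)}{|z|}\in\mathbb R^q .$$
Let $\kappa_q$ be the mean of $|\langle\nu,e\rangle|$ over $e\in S^{q-1}$ with normalized invariant measure. It is positive and independent of the unit vector $\nu$. So the mean over $e$ of $|\langle\omega,e\rangle|$ is $\kappa_q|\omega|$, and the mean over $e$ of the right-hand side of (b) is $\kappa_q$ times the right-hand side of (c).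

For the left-hand side, $|D^ju|=|u^+-u^-|\,\mathcal H^{q-1}\llcorner J_u$ and $|D^j_eu|=|u^+-u^-|\,|\langle\nu_u,e\rangle|\,\mathcal H^{q-1}\llcorner J_u$ for $u\in BV$. By Tonelli the mean of $|D^j_eu|(V)$ over $e$ is $\kappa_q|D^ju|(V)$. In particular, by the joint measurability of (8), $\sum_k|D^j\lambda^v_k|(V)$ is measurable in $v$. Average (b) over $e$, exchange the integrals over $e$ and $v$, and divide by $\kappa_q$: this is (c). Good $\theta$ have full measure, so the value at some good $\theta$ is at most the mean, which is the last assertion of (c). $\square$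

## 10. Square roots on discs: sharpness

In Section 1 each sorting of the eigenvalues of $M$ had jump mass $1+1=2$ in the unit disc. We now show that no BV parameterization does better. The obstruction is the sign $s$ of Section 1, applied on almost every circle.

**Lemma 2.** Let $g:(0,R)\to(0,\infty)$ be continuous, $\lambda\in BV_{\rm loc}(B_R\setminus\{0\};\mathbb C)$, and $\lambda(x)^2=g(r)^2e^{i\varphi}$ a.e. (polar coordinates, $B_R\subset\mathbb R^2$), $J=J_\lambda$. Then $J$ meets the circle $C_\rho=\{|x|=\rho\}$ for a.e. $\rho\in(0,R)$. Consequently $\mathcal H^1(J)\ge R$ and $|D^j\lambda|(B_R\setminus\{0\})\ge2\int_0^Rg\,d\rho$.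

**Step 17: almost every circle meets $J$.** Let $N=\{\rho\in(0,R):J\cap C_\rho=\emptyset\}$. Its complement $\{|x|:x\in J\}$ in $(0,R)$ is a continuous image of a Borel set, hence analytic and measurable. Let $N_0\subset N$ be Borel with $|N\setminus N_0|=0$.

Let $u(\rho,\varphi)=\lambda(\rho\cos\varphi,\rho\sin\varphi)$, a function in $BV_{\rm loc}((0,R)\times\mathbb R)$. Local $C^1$-diffeomorphisms preserve jump points, so $J_u\cap(N_0\times\mathbb R)=\emptyset$ and $|D^ju|(N_0\times\mathbb R)=0$. By slicing ([AFP, Thms 3.107, 3.108]), $u_\rho=u(\rho,\cdot)\in BV_{\rm loc}(\mathbb R)$ for a.e. $\rho$, and the $\varphi$-component of $D^ju$ is the integral over $\rho$ of the measures $D^ju_\rho$. So $D^ju_\rho=0$ for a.e. $\rho\in N_0$.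

On the other hand, for a.e. $\rho$, $u_\rho(\varphi)=s(\varphi)g(\rho)e^{i\varphi/2}$ for a.e. $\varphi$, with $s(\varphi)\in\{\pm1\}$. As $s=u_\rho e^{-i\varphi/2}/g(\rho)$ is a product of $u_\rho$ with a smooth function, $s\in BV_{\rm loc}(\mathbb R)$. The function $u_\rho$ is $2\pi$-periodic and $e^{i\varphi/2}$ changes sign under $\varphi\to\varphi+2\pi$, so $s(\varphi+2\pi)=-s(\varphi)$ a.e. Hence $s$ is not a.e. constant. A $BV_{\rm loc}$ function on $\mathbb R$ with values $\pm1$ is a.e. piecewise constant with locally finitely many jumps, so $s$ has a jump, and there $u_\rho$ has a jump of size $2g(\rho)>0$. So $D^ju_\rho\ne0$ for a.e. $\rho$. Therefore $|N_0|=0$ and $|N|=0$.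

**Step 18: the two lower bounds.** As $x\mapsto|x|$ is $1$-Lipschitz, for Borel $B\subset(0,R)$
$$\mathcal H^1(J\cap\{|x|\in B\})\ge|B\setminus N|=|B| .\tag{9}$$
In particular $\mathcal H^1(J)\ge R$. Let $x\in J$. The function $g(r)^2e^{i\varphi}$ is continuous at $x$ and equals $\lambda^2$ a.e., so both one-sided approximate limits $\lambda^\pm$ satisfy $(\lambda^\pm)^2=g(r)^2e^{i\varphi}$ at $x$. They are distinct elements of $\{\pm g(r)e^{i\varphi/2}\}$, so $|\lambda^+-\lambda^-|=2g(|x|)$. By (9) the image of $\mathcal H^1\llcorner J$ under $x\mapsto|x|$ dominates Lebesgue measure on $(0,R)$, so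
$$|D^j\lambda|(B_R\setminus\{0\})=\int_J2g(|x|)\,d\mathcal H^1\ge2\int_0^Rg\,d\rho .\qquad\square$$

**Step 19: Theorem 3(i).** In Section 1 we saw that $M$ is Lipschitz and normal with eigenvalues $\pm re^{i\varphi/2}$, and that there is no continuous parameterization on $B_1$. If $\lambda_k\in BV_{\rm loc}(B_1)$, Lemma 2 with $g(r)=r$, $R=1$ gives $|D^j\lambda_k|(B_1)\ge2\int_0^1\rho\,d\rho=1$, so $\sum_k|D^j\lambda_k|(B_1)\ge2$. In particular $\lambda_k\notin W^{1,1}_{\rm loc}$, because functions in $W^{1,1}_{\rm loc}$ are in $BV_{\rm loc}$ with $D^j=0$.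

For (c), take $U=\mathbb R^2$ and $V=B_1$. We have $z_{12}=\pm2re^{i\varphi/2}$, with a sign that is locally constant off a null set, so a.e.
$$\frac{|\operatorname{Im}(\overline{z_{12}}\nabla z_{12})|}{|z_{12}|}=|z_{12}|\,|\nabla\arg z_{12}|=2r\cdot\frac1{2r}=1 ,$$
and the right-hand side of (c) is $\frac2\pi\cdot\pi=2$. The left-hand side is a mean of numbers that are at least $2$. So equality holds in (c), and the constant $2/\pi$ cannot be lowered, even if any $BV_{\rm loc}$ parameterization is allowed. $\square$

**Step 20: Theorem 3(ii).** The idea is to place many small copies of the square-root branching, each of which costs jump length at least its radius, while the Lipschitz constant stays fixed.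

Let $\beta(r)=\max(0,\min(r,1-r))$ and
$$B(y)=\beta(|y|)\begin{pmatrix}0&1\\(y_1+iy_2)/|y|&0\end{pmatrix}\quad(y\neq0),\qquad B(0)=0 .$$
Then $BB^*=B^*B=\beta(|y|)^2I$, so $B$ is normal. It is Lipschitz: for $|y|\le\frac12$ its entries are $|y|$ and $y_1+iy_2$; for $\frac12\le|y|\le1$ they are $1-|y|$ and its product with $(y_1+iy_2)/|y|$, which is bounded and Lipschitz there; for $|y|\ge1$ it is zero; and the pieces agree on the circles. Let $L_0$ be a Lipschitz constant. $B$ is supported in the closed unit disc and zero on its boundary, and its eigenvalues are $\pm\beta(r)e^{i\varphi/2}$.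

Let $Q_j=[2^{-j},2^{1-j}]\times[0,2^{-j}]$ for $j\ge1$. These squares have side $2^{-j}$ and disjoint interiors, and they converge to $0$. Subdivide $Q_j$ into $4^j$ squares of side $4^{-j}$, and let $D(x_m,r_m)$ be the open discs inscribed in all these small squares, so $r_m=\frac12\,4^{-j}$ for those in $Q_j$. Put
$$A(x)=\sum_mr_m\,B\Bigl(\frac{x-x_m}{r_m}\Bigr).$$
The summands vanish outside pairwise disjoint discs, and each has Lipschitz constant $L_0$. At each $x$ at most one summand is nonzero, so $A(x)$ is normal. Also $A$ is $L_0$-Lipschitz. This is clear for $x,y$ in the same disc. Otherwise, if $x$ is in a disc, follow the segment $[x,y]$ from $x$ to the boundary of that disc, where $A=0$. This shows that $\|A(x)\|$ is at most $L_0$ times the length of this piece of the segment. The same holds for $y$. If $x$ or $y$ lies in no disc, then $A$ vanishes there. The two pieces do not overlap, since the discs are disjoint. So $\|A(x)-A(y)\|\le\|A(x)\|+\|A(y)\|\le L_0|x-y|$.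

Let $\lambda_1,\lambda_2$ be a $BV_{\rm loc}$ parameterization. In polar coordinates around $x_m$ we have $\lambda_1^2=r_m^2\beta(r/r_m)^2e^{i\varphi}$ on $D(x_m,r_m)$. Lemma 2 with $R=r_m$ and $g(\rho)=r_m\beta(\rho/r_m)>0$ gives $\mathcal H^1(J_{\lambda_1}\cap D(x_m,r_m))\ge r_m$. The discs in $Q_j$ together contribute at least $4^j\cdot\frac12\,4^{-j}=\frac12$. Every neighborhood $W$ of $0$ contains all but finitely many $Q_j$, so $\mathcal H^1(J_{\lambda_1}\cap W)=\infty$. $\square$
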